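# Linear maps meeting an arbitrary function on $\mathbb F_2^n$: more than $O(n)$ agreements

## Groups with few generators: a counting bound

Take a finite set $M$, a family $\mathcal F$ of functions $M\to M$, and some other function $g:M\to M$. How well does the best member of $\mathcal F$ imitate $g$, and how bad can this best imitation be if an adversary chooses $g$?

**Definition.** Put
$$\mathrm{app}_{\mathcal F}(g)=\max_{f\in\mathcal F}|\{x\in M: f(x)=g(x)\}|,\qquad \mathrm{app}_{\mathcal F}(M)=\min_{g:M\to M}\mathrm{app}_{\mathcal F}(g).$$
For a finite group $G$, an *affine map* of $G$ is a map $x\mapsto h\varphi(x)$ with $h\in G$ and $\varphi$ an endomorphism of $G$. Write $\mathrm{Aff}(G)$ for the set of affine maps, and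
$$\mathrm{enapp}(G)=\mathrm{app}_{\mathrm{End}(G)}(G),\qquad \mathrm{affapp}(G)=\mathrm{app}_{\mathrm{Aff}(G)}(G).$$

So $\mathrm{enapp}(G)$ is the largest $k$ such that *every* function $G\to G$ agrees with some endomorphism on at least $k$ elements, and $\mathrm{affapp}(G)$ is the same with affine maps. Since $\mathrm{End}(G)\subseteq \mathrm{Aff}(G)$, we have $\mathrm{affapp}(G)\ge \mathrm{enapp}(G)$.

For example, let $G=\mathbb Z/3$. An affine map $x\mapsto h+ax$ can be fitted to any two points, and some function is not affine (there are $27$ functions and $9$ affine maps), so $\mathrm{affapp}(\mathbb Z/3)=2$. An endomorphism $x\mapsto ax$ can always be fitted at $x=1$. If $g$ is constantly $1$, then each of $0,\ x,\ 2x$ agrees with $g$ at most once. So $\mathrm{enapp}(\mathbb Z/3)=1$.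

Throughout, $\log=\log_2$, and $d(G)$ is the minimal number of generators of $G$. It is known that $\mathrm{affapp}(G)=O(\log^2|G|)$. The paper of Alexander Bors, "Worst-case approximability of functions on finite groups by endomorphisms and affine maps", arXiv:1709.00734 (2017), is the source of the following question. Is
$$\mathrm{enapp}(G)\le\log|G|\quad\text{and}\quad \mathrm{affapp}(G)\le 1+\log|G|\qquad\text{for all nontrivial finite }G\,? \tag{1}$$
If not, is at least $\mathrm{affapp}(G)=O(\log|G|)$ as $|G|\to\infty$?

There is a case in which the second question is easy. If $G$ has few generators, then $G$ has few affine maps, and a random $g$ avoids all of them.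

**Theorem 1.** For every finite group $G$ with $|G|\ge 3$,
$$\mathrm{affapp}(G)<3\,(d(G)+1)\,\frac{\log|G|}{\log\log|G|}.$$
So $\mathrm{affapp}(G)=O(\log|G|)$ holds on families with $d(G)=O(\log\log|G|)$, and always $\mathrm{affapp}(G)=O(\log^2|G|/\log\log|G|)$.

*Proof.* Let $N=|G|\ge3$, $L=\log N>1$, $d=d(G)\ge1$.

**Step 1: a union bound.** The purpose is to reduce the theorem to an inequality about $k!$. An endomorphism is determined by the images of $d$ generators, so $|\mathrm{End}(G)|\le N^d$ and $|\mathrm{Aff}(G)|\le N^{d+1}$. Let $g:G\to G$ be uniformly random. For a fixed $f$ and a fixed set of $k$ points, $g$ agrees with $f$ on that set with probability $N^{-k}$. Hence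
$$\Pr(f,g\text{ agree on at least }k\text{ points})\le\binom Nk N^{-k}\le\frac1{k!}.$$
If $k!>N^{d+1}$, the expected number of affine maps agreeing with $g$ on at least $k$ points is below $1$. So some $g$ agrees with every affine map on at most $k-1$ points, and $\mathrm{affapp}(G)\le k-1$.

**Step 2: choosing $k$.** The purpose is to find a small $k$ with $k!>N^{d+1}$. Take $k=\lceil 3(d+1)L/\log L\rceil$. Since $d\ge1$, we have $k/e\ge\frac6e\cdot\frac L{\log L}$. Writing $s=\ln L>0$, we have $L^{2/3}/\log L=e^{2s/3}(\ln 2)/s$. This is minimal at $s=3/2$, with value $\frac{2e\ln2}3>1$. As $6/e>1$ too, $k/e\ge L^{1/3}$. From $e^k>k^k/k!$ we get $k!>(k/e)^k$, so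
$$\ln k!>k\ln(k/e)\ge\frac{3(d+1)L}{\log L}\cdot\frac{\ln L}{3}=(d+1)L\ln 2=(d+1)\ln N .$$
Thus $k!>N^{d+1}$, and $\mathrm{affapp}(G)\le k-1<3(d+1)L/\log L$ by the definition of the ceiling.

**Step 3: the two consequences.** The purpose is to insert bounds on $d$. If $d(G)\le a\log\log|G|=a\log L$ on a family, the bound is at most $3aL+3L/\log L$. Since $\log L\ge\log\log3>\frac12$, this is at most $(3a+6)L$. In general $d(G)\le\log|G|$, because each generator in a minimal generating set at least doubles the subgroup generated so far. So the bound is at most $3(L+1)L/\log L\le 6L^2/\log L$. $\square$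

For cyclic groups, $d=1$ and even $\mathrm{affapp}(G)=O(\log|G|/\log\log|G|)$. What changes in general? Only the size of $\mathrm{Aff}(G)$ matters in the proof, and it is largest when $d(G)$ is as large as possible, that is, when $d(G)=\log|G|$. This happens for $G=\mathbb F_2^n$. There we have $2^{n^2+n}$ affine maps, and the union bound stops at order $n^2/\log n$. It cannot decide whether the truth is of order $n$. From now on we study this group.

## Interpolation on $\mathbb F_2^n$ and the cases $n\le 3$

Let $V=\mathbb F_2^n$, so $\log|V|=n$. Endomorphisms of $V$ are exactly the linear maps, and affine maps are the usual ones. Recall that points of a vector space over $\mathbb F_2$ are *affinely dependent* if some nonempty subset of them, of even size, has sum $0$. A maximal affinely independent subset of $V$ (an affine basis) has $n+1$ points, and an affine map may be prescribed freely on it.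

A linear map can be fitted to $g$ on a linear basis, and an affine map on an affine basis. Hence
$$\mathrm{enapp}(\mathbb F_2^n)\ge n,\qquad \mathrm{affapp}(\mathbb F_2^n)\ge n+1 . \tag{2}$$
These are exactly the bounds in (1). So for $G=\mathbb F_2^n$ the question (1) asks whether an adversary can always prevent *one single agreement beyond interpolation*.

For small $n$ the adversary succeeds. When $n=1$, all four functions $\mathbb F_2\to\mathbb F_2$ are affine, so $\mathrm{affapp}=2$. The constant function $1$ agrees with each of the two endomorphisms at most once, so $\mathrm{enapp}=1$.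

For $n=2,3$ identify $V$ with the field $\mathbb F_{2^n}$ and take the cube map $g(x)=x^3$. Call $\{a,a+u,a+v,a+u+v\}$ with $u\ne v$ nonzero a *plane*; these are the $4$-element sets with sum $0$. Expanding,
$$a^3+(a+u)^3+(a+v)^3+(a+u+v)^3=u^2v+uv^2=uv(u+v)\neq0. \tag{3}$$
An affine map has sum $0$ on every plane, so it cannot agree with $g$ on a whole plane. For $n=2$ this says that no affine map agrees with $g$ on all $4$ points, so $\mathrm{affapp}(\mathbb F_2^2)=3$. For $n=3$, any $5$ points are affinely dependent. The dependency has even size at most $5$ and not size $2$, so it is a plane. Hence no affine map agrees with $g$ on $5$ points, and $\mathrm{affapp}(\mathbb F_2^3)=4$.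

For $\mathrm{enapp}$, change the value at $0$ to $g(0)=1$. A linear map no longer agrees with $g$ at $0$. If it agreed at $n+1$ nonzero points, these would contain a nonempty set $T$ with sum $0$, and $|T|\in\{3,4\}$. If $|T|=4$, it is a plane; if $|T|=3$, then $T\cup\{0\}$ is a plane, and $0^3=0$. Either way (3) gives $\sum_{x\in T}x^3\ne0$, a contradiction. So $\mathrm{enapp}(\mathbb F_2^n)=n$ for $n=2,3$.

The inequalities (1) therefore hold with equality for $\mathbb F_2,\mathbb F_2^2,\mathbb F_2^3$. They then break.

**Theorem 2.** $\mathrm{affapp}(\mathbb F_2^n)\ge n+2$ for all $n\ge4$, and $\mathrm{enapp}(\mathbb F_2^n)\ge n+1$ for all $n\ge5$. So $\mathrm{affapp}(G)\le1+\log|G|$ fails for $(\mathbb Z/2)^4$, and $\mathrm{enapp}(G)\le\log|G|$ fails for $(\mathbb Z/2)^5$.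

**Theorem 3.** There are an absolute constant $c_0>0$ and $n_0$ such that for $n\ge n_0$
$$\mathrm{affapp}(\mathbb F_2^n)\ge\mathrm{enapp}(\mathbb F_2^n)\ge c_0\,n\log n .$$
Hence for $G=\mathbb F_2^n$ both quantities are at least $c_0\log|G|\log\log|G|$, and $\mathrm{affapp}(G)=O(\log|G|)$ is false; even $\mathrm{enapp}(G)=O(\log|G|)$ is false.

So both questions have a negative answer.

## One extra point from a code word of weight $4$ or $6$

How can an affine map agree with $g$ at one point more than an affine basis? If $S$ is a set of even size with $\sum_{x\in S}x=0$ and $\sum_{x\in S}g(x)=0$, and if $S$ minus a point is affinely independent, then fitting $g$ on $S$ minus that point gives the last point for free. The first try is $|S|=4$: look for a plane on which $g$ sums to $0$. The cube map kills this try for every $n$, because (3) holds in every $\mathbb F_{2^n}$. So we must also allow $|S|=6$. What forbids both sizes at once is a packing bound from coding theory.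

Recall that a binary linear code of length $\nu$ is a subspace of $\mathbb F_2^\nu$. The weight of a word is its number of ones, and the minimum distance is the smallest nonzero weight. If the minimum distance is at least $7$, the Hamming balls of radius $3$ about the code words are disjoint, so $|\text{code}|\cdot\sum_{i\le3}\binom\nu i\le2^\nu$. Puncturing means deleting a coordinate; it lowers weights by at most $1$.

**Claim.** Let $m\ge4$, $n\in\{m,m+1\}$ and $g:\mathbb F_2^m\to\mathbb F_2^n$. Some affine map $\mathbb F_2^m\to\mathbb F_2^n$ agrees with $g$ on at least $m+2$ points.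

*Proof.* **Step 1: the code.** The purpose is to turn the sets $S$ above into code words. Let $\mathcal C$ be the set of all $c=(c_x)_{x\in\mathbb F_2^m}\in \mathbb F_2^{\mathbb F_2^m}$ with
$$\sum_xc_x=0,\qquad\sum_xc_xx=0,\qquad\sum_xc_xg(x)=0 .$$
This is a linear code of length $2^m$ cut out by $1+m+n$ linear equations, so its dimension is at least $2^m-1-m-n$. By the first equation all weights are even. Weight $2$ is impossible, since $x+x'=0$ forces $x=x'$.

**Step 2: a short word exists.** The purpose is to find a word of weight $4$ or $6$. Suppose that all nonzero weights are at least $8$. Puncturing one coordinate is then injective on $\mathcal C$ and gives a code of length $\nu=2^m-1$, minimum distance at least $7$, and size at least $2^{\nu-m-n}$. By the packing bound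
$$\sum_{i\le3}\binom\nu i\le2^{m+n}\le2^{2m+1}.$$
By Pascal's rule the left side is $(1+\nu)+\binom{\nu+1}3=2^m+\frac{2^m(2^m-1)(2^m-2)}6$. For $m=4$ it is $16+560=576>512=2^{9}$. For $m\ge5$,
$$\frac{(1-2^{-m})(1-2^{1-m})}6\ge\frac{31\cdot30}{6\cdot32^2}>0.15,$$
so the left side exceeds $0.15\cdot2^{3m}\ge4.8\cdot2^{2m}>2^{2m+1}$. Both cases contradict the bound. So there is a nonzero word of weight less than $8$, and by Step 1 its weight is $4$ or $6$. Let $S$ be its support.

**Step 3: $S$ has no smaller dependency.** The purpose is to make $S$ minus a point affinely independent. Let $\emptyset\ne T\subsetneq S$ have even size and $\sum_{x\in T}x=0$. Then $S\setminus T$ is nonempty, of even size, with sum $0$. Neither set has size $2$, so each has size at least $4$, and $|S|\ge8$, a contradiction. So the only affine dependency inside $S$ is $S$ itself.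

**Step 4: fitting.** The purpose is to build the affine map. Pick $x^*\in S$ and put $S_0=S\setminus\{x^*\}$. By Step 3, $S_0$ is affinely independent, with $|S_0|\le5\le m+1$. Extend it to an affine basis $R$ of $\mathbb F_2^m$, so $|R|=m+1$. Then $x^*\notin R$, since otherwise the dependent set $S$ would lie in the independent set $R$. Let $A$ be the affine map with $A=g$ on $R$. Now $x^*=\sum_{x\in S_0}x$, and $|S_0|$ is odd, so
$$A(x^*)=\sum_{x\in S_0}A(x)=\sum_{x\in S_0}g(x)=g(x^*).$$
So $A$ agrees with $g$ on the $m+2$ points of $R\cup\{x^*\}$. $\square$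

*Proof of Theorem 2.* Taking $m=n$ in the Claim gives $\mathrm{affapp}(\mathbb F_2^n)\ge n+2$ for $n\ge4$. For the second statement let $n\ge5$, $m=n-1$, and let $g:\mathbb F_2^n\to\mathbb F_2^n$. Let $D=\{x:\varphi(x)=1\}$ with a nonzero linear functional $\varphi$; this is an affine hyperplane without $0$, and it can be identified affinely with $\mathbb F_2^{m}$. The Claim gives an affine map $D\to\mathbb F_2^n$ that agrees with $g|_D$ on at least $m+2=n+1$ points. An affine basis of $D$ has $n$ points. If some nonempty subset of them had sum $0$, applying $\varphi$ would show that its size is even, which contradicts affine independence. So an affine basis of $D$ is a linear basis of $\mathbb F_2^n$. Hence every affine map $D\to\mathbb F_2^n$ is the restriction of a linear map of $\mathbb F_2^n$, and $\mathrm{enapp}(\mathbb F_2^n)\ge n+1$. $\square$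

It is instructive to see the packing bound fail to bite at $m=n=3$: there the sum is $8+56=64=2^{m+n}$, with no contradiction. For the cube map on $\mathbb F_8$ the code has no words of weight $2$ or $4$. It has none of weight $6$, since the two remaining points would have sum $0$. The all-ones word belongs to it, since cubing permutes $\mathbb F_8$ and the sum of all elements is $0$. So $\mathcal C$ is the repetition code of length $8$.

## Loads of cosets, and where $n\log n$ comes from

One extra point is far from a factor $\log n$. Let us build a linear map step by step and count what each step can gain.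

Suppose that a linear map $A:U\to V$ is already chosen on a subspace $U$, and we want to extend it to one more vector $x_0\notin U$. We choose the value $v$ at $x_0$, and this decides the map on the whole coset $x_0+U$.

**Definition.** For a subspace $U\le V$, a linear map $A:U\to V$, $x_0\in V\setminus U$ and $v\in V$, the *load* of $v$ is
$$\ell_{x_0}(v)=\#\{x\in x_0+U:\ g(x)+A(x-x_0)=v\}.$$

For example, let $n=2$, $U=\langle e_1\rangle$, $A=0$, and let $g$ be constantly $w$. On the coset $e_2+U=\{e_2,e_1+e_2\}$ the value $w$ has load $2$. Extending $A$ by $e_2\mapsto w$ gives a linear map that agrees with $g$ at both points.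

**Lemma 4.** Let $M$ be the maximal number of agreements of $g$ with an endomorphism of $V$.

1. If $x_1,\dots,x_k$ are independent modulo $U$ and $v_1,\dots,v_k\in V$, then the linear extension $A''$ of $A$ to $U+\langle x_1,\dots,x_k\rangle$ with $A''(x_i)=v_i$ has at least $\sum_i\ell_{x_i}(v_i)$ agreements with $g$ in $\bigcup_i(x_i+U)$, hence outside $U$.
2. Every load is at most $M$.

*Proof.* If $x\in x_i+U$ is counted by $\ell_{x_i}(v_i)$, then $A''(x)=A''(x_i)+A(x-x_i)=v_i+A(x-x_i)=g(x)$. The cosets $x_i+U$ are distinct and different from $U$, which gives part 1. For part 2, take $k=1$ and extend the resulting map arbitrarily to all of $V$. $\square$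

**The greedy approach.** Add one vector at a time, always with a value of maximal load. What load should we expect when $\operatorname{codim}U=c$? The map $x\mapsto g(x)+A(x-x_0)$ throws $2^{n-c}$ balls (the points of the coset) into $2^n$ bins. If the throws were random, the expected number of $t$-tuples of balls in a common bin would be about $2^{t(n-c)}\cdot2^{-(t-1)n}=2^{n-tc}$. So loads up to about $n/c$ should occur, and adding up the gains for $c=n,n-1,\dots,1$ suggests a total of
$$\sum_{c=1}^n\frac nc\approx n\ln n .$$

This is the target. The approach stops at one point: nothing makes the throws behave randomly. If $g$ is a bijection and $A=0$, then all loads are at most $1$, on every coset of every $U$. An example is the cube map with $n$ odd, for then $\gcd(3,2^n-1)=1$. The greedy choice then guarantees nothing beyond interpolation.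

**Putting the randomness into $A$.** Do not extend $U$ by one vector. First reserve a complement block $Z$ with $Z\cap U=0$ and let $B:Z\to V$ be a *random* linear map. The coset $x_0+(U\oplus Z)$ consists of the cosets $x_0+s+U$, $s\in Z$, and the balls of the coset with index $s$ get shifted by $B(s)$. For independent $s_1,\dots,s_t\in Z$ the shifts are independent and uniform. A value of load $t$ appears as soon as the $t$ shifted clouds of balls have a common point. Let us look for a common point by a second moment argument.

That can still fail. If $g+A$ places each cloud evenly on a coset of one subspace $W$ of codimension $c$, the $t$ random shifts share a point only with probability $2^{-c(t-1)}$. In Fourier terms, such a cloud has coefficients $\pm1$ at all $b\perp W$. So we need a bound on the nontrivial Fourier coefficients, for *all* cosets of $U$ at once and throughout the construction. Three things will provide it. The starting map $A$ is also chosen at random. Its Fourier coefficients are then controlled by the number of additive quadruples in the graph of $g$. If there are too many such quadruples,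 a structure theorem shows that $g$ already agrees with a linear map on a huge set.

## Many additive quadruples force a huge agreement

We now prove Theorem 3. Fix $g:V\to V$, and write $b\cdot y$ for the standard dot product and $N=2^n=|V|$.

**Definition.** The *energy* of $g$ is
$$E(g)=\#\Big\{(x_1,\dots,x_4)\in V^4:\ \sum_ix_i=0,\ \sum_ig(x_i)=0\Big\}.$$
This is the additive energy of the graph $\Gamma=\{(x,g(x)):x\in V\}\subseteq V\times V$, and $|\Gamma|=N$.

If $g$ is linear, the second condition is automatic and $E(g)=2^{3n}$, the maximum. For the cube map on $\mathbb F_{2^n}$, (3) says that a quadruple with four distinct entries never counts. In all others the entries cancel in pairs. There are three ways to pair, and the constant quadruples are counted three times, so $E(g)=3\cdot2^{2n}-2\cdot2^n$.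

We use two published theorems.

* **(BSG)** Balog–Szemerédi–Gowers (Tao–Vu, *Additive Combinatorics*, Thm 2.29). There is an absolute constant $C$ such that, if $A,B$ are finite subsets of an abelian group with $|A|=|B|=m$, $\mathcal G\subseteq A\times B$, $|\mathcal G|\ge m^2/K$ and $|\{a+b:(a,b)\in\mathcal G\}|\le Km$ with $K\ge1$, then there are $A'\subseteq A$, $B'\subseteq B$ with $|A'|,|B'|\ge m/(CK^C)$ and $|A'+B'|\le CK^Cm$.
* **(PFR)** Gowers–Green–Manners–Tao, *On a conjecture of Marton*, Ann. of Math. 201 (2025). If $\emptyset\ne A\subseteq\mathbb F_2^k$ and $|A+A|\le K|A|$, then $A$ is covered by at most $2K^{12}$ cosets of a subgroup $H$ with $|H|\le|A|$.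

We also need Ruzsa's triangle inequality in characteristic $2$: $|A+A|\,|B|\le|A+B|^2$ for finite nonempty sets $A,B$. To see it, fix for each $z\in A+A$ a representation $z=a_z+a_z'$ and map $(z,b)\mapsto(a_z+b,\,a'_z+b)$. The sum of the two entries is $z$, which gives $a_z$ and then $b$, so the map is injective.

**Lemma 5.** There is an absolute $C_1\ge1$ such that if $E(g)\ge2^{3n}/K$ with $K\ge1$, then some $L\in\mathrm{End}(V)$ agrees with $g$ on at least $\frac12\big(\frac{2^n}{C_1K^{C_1}}-1\big)$ points.

*Proof.* **Step 1: popular sums.** The purpose is to meet the hypotheses of (BSG). For $z\in V\times V$ let $r(z)=\#\{(\alpha,\beta)\in\Gamma^2:\alpha+\beta=z\}$. Then $r(z)\le N$, as $\beta$ is determined by $\alpha$. Also $\sum_zr(z)=N^2$ and $\sum_zr(z)^2=E(g)\ge N^3/K$. Let $P=\{z:r(z)\ge N/(2K)\}$. Then $\sum_{z\notin P}r(z)^2\le\frac N{2K}N^2$, so $\sum_{z\in P}r(z)^2\ge N^3/(2K)$, and since $r\le N$ also $\sum_{z\in P}r(z)\ge N^2/(2K)$. Finally $|P|\cdot\frac N{2K}\le N^2$ gives $|P|\le2KN$.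

**Step 2: a piece of $\Gamma$ inside one coset of a subgroup.** The purpose is to pass from energy to linear structure. Let $\mathcal G=\{(\alpha,\beta)\in\Gamma^2:\alpha+\beta\in P\}$. By Step 1, (BSG) applies to it with $2K$ in place of $K$. We may assume $C\ge1$; put $K_1=C(2K)^C\ge1$. We get $A',B'\subseteq\Gamma$ with $|A'|,|B'|\ge N/K_1$ and $|A'+B'|\le K_1N$. By Ruzsa's inequality
$$|A'+A'|\le\frac{|A'+B'|^2}{|B'|}\le K_1^3N\le K_1^4|A'| .$$
By (PFR), $A'$ is covered by at most $2K_1^{48}$ cosets of a subgroup $H\le V\times V$ with $|H|\le|A'|\le N$. By pigeonhole some coset $z+H$ contains at least $|A'|/(2K_1^{48})\ge N/Q$ points of $\Gamma$, where $Q=2K_1^{49}$.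

**Step 3: removing the vertical part of $H$.** The purpose is to make $H$ the graph of a linear map. Let $\pi:V\times V\to V$ be the first projection. It is injective on $\Gamma$, so $|\pi(H)|=|\pi(z+H)|\ge N/Q$. Hence $H_0=\ker\pi|_H$ has order $|H|/|\pi(H)|\le Q$. A linear section of $\pi|_H:H\to\pi(H)$ has image $H_1=\{(x,\lambda(x)):x\in\pi(H)\}$ with $\lambda$ linear, and $H=H_0\oplus H_1$. So $z+H$ is a union of $|H_0|\le Q$ cosets of $H_1$, and some coset $(w_1,w_2)+H_1$ contains at least $N/Q^2$ points of $\Gamma$. Let $\tilde\lambda:V\to V$ be a linear extension of $\lambda$ and $\beta=w_2+\tilde\lambda(w_1)$. A point $(y,g(y))$ of this coset has $g(y)=w_2+\lambda(y-w_1)=\beta+\tilde\lambda(y)$. So there is $Y\subseteq V$ with $|Y|\ge N/Q^2$ and $g(y)=\beta+\tilde\lambda(y)$ for all $y\in Y$.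

**Step 4: absorbing the constant.** The purpose is to replace the affine map by a linear one. For a uniformly random linear functional $\varphi:V\to\mathbb F_2$, each nonzero $y$ has $\varphi(y)=1$ with probability $\frac12$. So some $\varphi$ equals $1$ on at least half of $Y\setminus\{0\}$. The linear map $L(x)=\tilde\lambda(x)+\varphi(x)\beta$ agrees with $g$ on $\{y\in Y:\varphi(y)=1\}$, which has at least $\frac12(N/Q^2-1)$ elements. Finally $Q^2=4K_1^{98}=4C^{98}(2K)^{98C}$, and as $K\ge1$ this is at most $C_1K^{C_1}$ for $C_1=\max(4C^{98}2^{98C},\,98C)$. $\square$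

Put $\kappa=\frac1{2C_1}\le\frac12$. If $E(g)\ge2^{(3-\kappa)n}$, Lemma 5 with $K=2^{\kappa n}$ gives a linear map with at least $\frac12(2^{n/2}/C_1-1)\ge n^2$ agreements for large $n$.

Let $M$ be as in Lemma 4; $M\ge1$ by interpolation. If $M>n^2$, we are done as well. **From now on** we assume
$$E(g)<2^{(3-\kappa)n},\qquad M\le n^2, \tag{4}$$
and $n$ sufficiently large. We show that $M\ge\frac\kappa{512}n\log n$.

## Fourier decay on every coset, inherited by extensions

Put $\delta=2^{-\kappa n/2}$, and let $\mathbb E$ over a finite set denote the average.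

**Definition.** For a subspace $U\le V$, a linear map $A:U\to V$ and $x_0\in V\setminus U$, let
$$F_{x_0}(b)=\mathbb E_{u\in U}(-1)^{b\cdot(g(x_0+u)+A(u))}\qquad(b\in\mathbb F_2^n).$$
The pair $(U,A)$ has **property $\mathcal Q$** if $\sum_{b\ne0}|F_{x_0}(b)|^4\le\delta$ for all $x_0\in V\setminus U$.

For example, $(V,A)$ has $\mathcal Q$ vacuously. The pair $(0,0)$ does not have it: there $F_{x_0}(b)=\pm1$ for every $b$, and the sum is $2^n-1$. Nor does $(U,A)$ if $u\mapsto g(x_0+u)+A(u)$ maps some coset into a coset of a proper subspace $W$, since $|F_{x_0}(b)|=1$ for a nonzero $b\perp W$. This is the bad situation of the section on loads.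

**Lemma 6 (existence).** If $c=\operatorname{codim}U\le\kappa n/10$, some linear $A:U\to V$ makes $(U,A)$ have $\mathcal Q$.

*Proof.* Let $A\in\mathrm{Hom}(U,V)$ be uniformly random.

**Step 1: only cosets matter.** The purpose is to keep the number of conditions at $2^c$ instead of $2^n$. For $u_0\in U$, substituting $u\mapsto u+u_0$ shows $F_{x_0+u_0}(b)=(-1)^{b\cdot A(u_0)}F_{x_0}(b)$. So $\sum_{b\ne0}|F_{x_0}(b)|^4$ depends only on $x_0+U$.

**Step 2: one coset.** The purpose is to bound the expected fourth moment by the energy. Expanding,
$$|F_{x_0}(b)|^4=|U|^{-4}\sum_{u_1,\dots,u_4\in U}(-1)^{b\cdot\sum_ig(x_0+u_i)}\,(-1)^{b\cdot A(u_1+u_2+u_3+u_4)} .$$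
For $b\ne0$ the map $u\mapsto b\cdot A(u)$ is a uniformly random linear functional on $U$, because $A\mapsto b\cdot A$ is a surjective linear map from $\mathrm{Hom}(U,V)$ to the dual of $U$. So the expectation of $(-1)^{b\cdot A(w)}$ is $1$ for $w=0$ and $0$ otherwise. Therefore
$$\mathbb E_A|F_{x_0}(b)|^4=|U|^{-4}\sum_{u_1+u_2+u_3+u_4=0}(-1)^{b\cdot\sum_ig(x_0+u_i)}\qquad(b\neq0).$$
The right side also makes sense for $b=0$ and is positive there, so we may only increase the sum by including $b=0$. Summed over all $b\in\mathbb F_2^n$, the right side is $|U|^{-4}2^n$ times the number of $(u_i)\in U^4$ with $\sum u_i=0$ and $\sum g(x_0+u_i)=0$. Since $\sum(x_0+u_i)=\sum u_i$, the quadruples $(x_0+u_i)$ are counted by $E(g)$, so that number is at most $E(g)$. As $|U|=2^{n-c}$, (4) gives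
$$\mathbb E_A\sum_{b\ne0}|F_{x_0}(b)|^4\le2^{-4(n-c)+n+(3-\kappa)n}=2^{4c-\kappa n}.$$

**Step 3: all cosets.** The purpose is to have one $A$ for every $x_0$. Summing over the fewer than $2^c$ nonzero cosets, the expected total is at most $2^{5c-\kappa n}\le2^{-\kappa n/2}=\delta$, because $5c\le\kappa n/2$. Some $A$ has total at most $\delta$, and then each coset has a sum of at most $\delta$. $\square$

**Lemma 7 (heredity).** If $(U,A)$ has $\mathcal Q$, $U\le U'\le V$, and $A':U'\to V$ is any linear extension of $A$, then $(U',A')$ has $\mathcal Q$.

*Proof.* Let $x_0\notin U'$, let $S$ be a transversal of $U$ in $U'$, and let $F'$ belong to $(U',A')$. Writing the elements of $U'$ as $s+u$ with $s\in S$, $u\in U$,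
$$F'_{x_0}(b)=\mathbb E_{s\in S}\,(-1)^{b\cdot A'(s)}F_{x_0+s}(b),$$
and $x_0+s\notin U$. By Minkowski's inequality in $\ell^4$ over $b\ne0$, the norm of $F'_{x_0}$ is at most the average of the norms of the $F_{x_0+s}$, each of which is at most $\delta^{1/4}$. $\square$

Lemma 7 lets us extend $A$ in any way that collects agreements, and the pseudorandomness never has to be paid for again.

## A second moment for common points of shifted cosets

**Lemma 8.** Let $(U,A)$ have $\mathcal Q$, $c=\operatorname{codim}U$, $U'=U\oplus Z$, $r=\dim Z$, $1\le t\le r$, and $x_0\notin U'$. Let $B:Z\to V$ be a uniformly random linear map and $A'=A\oplus B$. Then with probability at least $1-\delta\,(M2^{c+1})^t$ there is $v\in V$ whose load in $x_0+U'$ with respect to $(U',A')$ is at least $t$.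

*Proof.* **Step 1: a random variable that detects load $t$.** Fix linearly independent $s_1,\dots,s_t\in Z$. Then $y_j=B(s_j)$ are independent and uniform in $V$. Let $p_j$ be the distribution on $V$ of $g(x_0+s_j+u)+A(u)$ with $u\in U$ uniform, and put $f_j=2^np_j$, so $\mathbb E_{y\in V}f_j(y)=1$. Let
$$Y=\mathbb E_{v\in V}\prod_{j=1}^tf_j(v+y_j)\ge0 .$$
If $Y>0$, there are $v$ and $u_j\in U$ with $g(x_0+s_j+u_j)+A(u_j)=v+B(s_j)$, that is, $g(x_0+s_j+u_j)+A'(s_j+u_j)=v$, for all $j$. So the points $x_0+s_j+u_j$ of $x_0+U'$ all count for the load of $v$. They are distinct, since the $s_j$ are distinct and $Z\cap U=0$. Thus $v$ has load at least $t$, and it remains to bound $\Pr(Y=0)$.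

**Step 2: both moments in Fourier terms.** The purpose is to express the variance through property $\mathcal Q$. For fixed $v$ the factors are independent with mean $1$, so $\mathbb EY=1$. Let
$$\hat p_j(b)=\sum_yp_j(y)(-1)^{b\cdot y}=F_{x_0+s_j}(b)\in\mathbb R,$$
where $x_0+s_j\notin U$ because $x_0\notin U'$. Fourier inversion reads $f_j(y)=\sum_b\hat p_j(b)(-1)^{b\cdot y}$. Put
$$R_j(\eta)=\mathbb E_yf_j(y)f_j(y+\eta)=\sum_b\hat p_j(b)^2(-1)^{b\cdot\eta};$$
the second equality holds because $\mathbb E_y(-1)^{(b+b')\cdot y}$ is $1$ if $b=b'$ and $0$ otherwise. Writing $Y^2$ as an average over $v,v'$ and using the independence of the $y_j$,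
$$\mathbb EY^2=\mathbb E_{v,v'}\prod_jR_j(v+v')=\mathbb E_{\eta\in V}\prod_jR_j(\eta)=\sum_{b_1+\dots+b_t=0}\ \prod_j\hat p_j(b_j)^2 .$$
The term with all $b_j=0$ equals $1=(\mathbb EY)^2$, as $\hat p_j(0)=1$. So $\operatorname{Var}Y$ is the sum of all other terms.

**Step 3: the $\ell^2$ norms.** The purpose is to control the factors to which we will not apply $\mathcal Q$. We have $p_j(y)=\ell_{x_0+s_j}(y)/|U|$, where the load is taken with respect to $(U,A)$, and Lemma 4(2) bounds it by $M$. By Parseval,
$$\sum_b\hat p_j(b)^2=2^n\sum_yp_j(y)^2\le2^n\max_yp_j(y)\le2^n\frac M{|U|}=M2^c .$$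

**Step 4: the variance.** In each remaining term the set $J=\{j:b_j\ne0\}$ has at least two elements, since the $b_j$ sum to $0$. Fix $J$ with $|J|=k\ge2$, and distinct $i,i'\in J$. For fixed $b_j$, $j\in J\setminus\{i,i'\}$, the sum $w=b_i+b_{i'}$ is prescribed, and by Cauchy–Schwarz and $\mathcal Q$
$$\sum_{\substack{b_i+b_{i'}=w\\ b_i,b_{i'}\ne0}}\hat p_i(b_i)^2\hat p_{i'}(b_{i'})^2\le\Big(\sum_{b\ne0}\hat p_i(b)^4\Big)^{1/2}\Big(\sum_{b\ne0}\hat p_{i'}(b)^4\Big)^{1/2}\le\delta .$$
By Step 3 the sum over the other $k-2$ variables contributes at most a factor $(M2^c)^{k-2}$. Since $M2^c\ge1$,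
$$\operatorname{Var}Y\le\delta\sum_{k\ge2}\binom tk(M2^c)^{k-2}\le\delta(1+M2^c)^t\le\delta(M2^{c+1})^t .$$
By Chebyshev's inequality, $\Pr(Y=0)\le\Pr(|Y-1|\ge1)\le\operatorname{Var}Y$. $\square$

With $\delta=2^{-\kappa n/2}$ and $\log M$ small compared to $c$, the error $\delta(M2^{c+1})^t$ is small as long as $tc$ is a small multiple of $n$. So Lemma 8 yields the load of order $n/c$ that the balls-and-bins count predicted.

## Harvesting $\kappa n/64$ agreements at each scale $c=4^i$

We now run through the codimensions $c=4^i$ from about $\kappa n/10$ down to about $\sqrt n$. At scale $c$ we spend $c/2$ dimensions on the random block $Z$. Then $c/4$ new directions collect load about $n/c$ each, and codimension $c/4$ remains for the next scale. We stop at $\sqrt n$ because Lemma 8 needs $t\le r$, that is, $n/c\lesssim c$; this costs only a constant factor in the number of scales.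

*Proof of Theorem 3.* Let $i_1=\lfloor\log_4(\kappa n/10)\rfloor$ and $i_0=\lceil\log_4\sqrt n\,\rceil\ge1$. Start with any $U$ of codimension $4^{i_1}\le\kappa n/10$ and with $A$ from Lemma 6. For $i=i_1,i_1-1,\dots,i_0$ perform a round. It starts with some $(U,A)$ that has $\mathcal Q$ and with
$$\operatorname{codim}U=c:=4^i\in[\sqrt n,\ \kappa n/10].$$
As $i\ge1$, the number $c/4$ is an integer.

**Step 1: parameters of a round.** The purpose is to choose $t$ of order $n/c$ and check $1\le t\le r$. Put $r=c/2$ and $t=\lfloor\kappa n/(8c)\rfloor$. Since $\kappa n/(8c)\ge10/8$, we have $t\ge1$, and by $\lfloor x\rfloor\ge x/2$ for $x\ge1$ also $t\ge\kappa n/(16c)$. Since $\kappa\le1$ and $c^2\ge n$, we have $t\le n/(8c)\le c/8\le r$.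

**Step 2: the random block.** The purpose is to obtain load $t$ on $c/4$ independent cosets at once. Choose $Z$ with $Z\cap U=0$ and $\dim Z=r$, and let $U'=U\oplus Z$, of codimension $c/2$. Fix $x_1,\dots,x_{c/4}\in V$ independent modulo $U'$. By (4) and $c\ge\sqrt n$, for large $n$ we have $1+\log M\le1+2\log n\le\sqrt n\le c$, so $c+1+\log M\le2c$ and
$$\delta(M2^{c+1})^t\le2^{-\kappa n/2+2ct}\le2^{-\kappa n/2+\kappa n/4}=2^{-\kappa n/4}.$$
Since $\frac c4\,2^{-\kappa n/4}<1$ for large $n$, Lemma 8 and a union bound over $x_0=x_1,\dots,x_{c/4}$ give one linear map $B:Z\to V$ such that, for $A'=A\oplus B$, every coset $x_j+U'$ with $j\le c/4$ has a value $v_j$ of load at least $t$ with respect to $(U',A')$.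

**Step 3: the harvest.** The purpose is to turn loads into agreements and restore the starting situation. By Lemma 4(1), applied to $(U',A')$, extend $A'$ to $A''$ on $U''=U'+\langle x_1,\dots,x_{c/4}\rangle$ with $A''(x_j)=v_j$. Then $A''$ agrees with $g$ on at least
$$\frac c4\,t\ge\frac c4\cdot\frac{\kappa n}{16c}=\frac{\kappa n}{64}$$
points of $U''\setminus U'$. Moreover $\operatorname{codim}U''=c/2-c/4=4^{i-1}$. By Lemma 7, $(U'',A'')$ has $\mathcal Q$, because $A''$ extends $A$. So the next round can start from it.

**Step 4: adding up.** The purpose is to see that no point is counted twice, and to count the rounds. The agreements of a round lie in $U''$ and outside $U'\supseteq U$, and all later rounds start from a subspace that contains $U''$. So agreements from different rounds are distinct points, and all of them survive further extension. The number of rounds is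
$$i_1-i_0+1\ \ge\ \log_4\frac{\kappa n}{10}-\log_4\sqrt n-1=\tfrac14\log n-O(1)\ \ge\ \tfrac18\log n$$
for large $n$. Extending the last map arbitrarily to $V$ gives an endomorphism that agrees with $g$ on at least $\frac18\log n\cdot\frac{\kappa n}{64}=\frac\kappa{512}n\log n$ points.

**Step 5: all functions.** The purpose is to combine this with the cases excluded by (4). If $E(g)\ge2^{(3-\kappa)n}$ or $M>n^2$, then $g$ has at least $n^2$ agreements with some endomorphism. So for all $n\ge n_0$ every $g:V\to V$ agrees with some endomorphism on at least
$$\min\Big\{n^2,\ \frac\kappa{512}\,n\log n\Big\}=\frac\kappa{512}\,n\log n$$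
points, and the bound holds with $c_0=\kappa/512$. Here $\kappa$ is absolute, and "large $n$" never depended on $g$. Since $\log|\mathbb F_2^n|=n$, we get
$$\frac{\mathrm{affapp}(\mathbb F_2^n)}{\log|\mathbb F_2^n|}\ge\frac{\mathrm{enapp}(\mathbb F_2^n)}{\log|\mathbb F_2^n|}\ge c_0\log n\to\infty,$$
so neither $\mathrm{enapp}(G)$ nor $\mathrm{affapp}(G)$ is $O(\log|G|)$. $\square$

## The maximum over all groups of order at most $x$

Theorems 1 and 3 together bracket the worst group.

**Corollary 9.** For large $x$, $\max_{|G|\le x}\mathrm{affapp}(G)$ lies between constant multiples of $\log x\log\log x$ and $\log^2x/\log\log x$.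

*Proof.* For the lower bound take $G=\mathbb F_2^n$ with $n=\lfloor\log x\rfloor$. For large $x$ we have $n\ge\frac12\log x$ and $\log n\ge\frac12\log\log x$, so Theorem 3 gives at least $\frac{c_0}4\log x\log\log x$. For the upper bound, the proof of Theorem 1 gives $\mathrm{affapp}(G)\le6L^2/\log L$ with $L=\log|G|$ whenever $|G|\ge3$. The function $L^2/\log L$ is increasing for $\ln L>\frac12$, in particular for $L\ge2$, that is, $|G|\ge4$. So for $4\le|G|\le x$ the bound is at most $6\log^2x/\log\log x$. The groups of order at most $3$ have $\mathrm{affapp}(G)\le3$, which is smaller for large $x$. $\square$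

The exact order between these two bounds is not determined here.
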